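# A 3-torus in $\mathbb R^5$ over which every mapping class extends

## 1. A hypersurface bounded by $T^3$ and its linking form

All manifolds are oriented, homology is integral unless indicated, $I=[0,1]$, and $S^n=\mathbb R^n\cup\infty$.

Let $W$ be a compact simply connected 4-manifold with $\partial W=T^3$, and let $e:W\to S^5$ be an embedding. The image has a positive and a negative normal direction. Write $R\subset H_2(W)$ for the image of $H_2(T^3)$. For 2-cycles $x,y$ in $W$ let $(ey)^+$ be $ey$ pushed off along the positive normal, and put
$$\theta_e(x,y)=\mathrm{lk}\bigl(ex,(ey)^+\bigr). \tag{1}$$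
This bilinear form on $H_2(W)$ is the *linking form* of $e$. Suppose that we can arrange three things.

1. The number $\theta_e(x,y)$ depends only on the classes of $x$ and $y$ in $H_2(W)/R$.
2. Each matrix $\tau$ in some generating set of $SL(3,\mathbb Z)$, viewed as a linear diffeomorphism of $T^3=\partial W$, extends to a diffeomorphism $F_\tau$ of $W$ that acts as the identity on $H_2(W)/R$.
3. Two embeddings of $W$ in $S^5$ with the same linking form differ by an orientation-preserving diffeomorphism of $S^5$.

Then $e$ and $eF_\tau$ have the same linking form, so there is a diffeomorphism $\Phi_\tau$ of $S^5$ with $\Phi_\tau e=eF_\tau$. On $\partial W=T^3$ this says that $\Phi_\tau$ extends $\tau$. Hence all of $SL(3,\mathbb Z)$ extends over $S^5$, and after fixing a point at infinity it extends over $\mathbb R^5$.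

Here is the problem that this construction settles. Let $p\ge 2$ and let $T^p$ be the standard oriented smooth $p$-torus. Let $\mathcal{MCG}_{\mathrm{TOP}}(T^p)=\pi_0\,\mathrm{Homeo}^+(T^p)$. For a smooth embedding $\imath:T^p\hookrightarrow\mathbb R^{p+2}$, let $\mathcal E_{\mathrm{TOP}}(\imath)\subseteq\mathcal{MCG}_{\mathrm{TOP}}(T^p)$ be the subgroup of classes that have a representative $\tau$ for which some orientation-preserving homeomorphism $f$ of $\mathbb R^{p+2}$ satisfies $f\circ\imath=\imath\circ\tau$. The following is conjectured in Fan Ding, Yi Liu, Shicheng Wang, Jiangang Yao, "Spin structures and codimension-two homeomorphism extensions", arXiv:0910.4949 (2009).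

**Conjecture.** For any smooth embedding $\imath:T^p\hookrightarrow\mathbb R^{p+2}$, $\mathcal E_{\mathrm{TOP}}(\imath)$ is a proper subgroup of $\mathcal{MCG}_{\mathrm{TOP}}(T^p)$.

The conjecture is false; it fails for $p=3$.

**Theorem 1.** There is a smooth embedding $\imath:T^3\hookrightarrow\mathbb R^5$ such that every $\tau\in SL(3,\mathbb Z)$ (acting linearly on $T^3$) extends to an orientation-preserving diffeomorphism of $\mathbb R^5$. Consequently $\mathcal E_{\mathrm{TOP}}(\imath)=\mathcal{MCG}_{\mathrm{TOP}}(T^3)$, and the conjecture is false.

The second sentence follows from the first because $\mathcal{MCG}_{\mathrm{TOP}}(T^3)=SL(3,\mathbb Z)$, represented by linear maps. Indeed, every homeomorphism of $T^3$ is isotopic to a PL one (Moise, Bing), and homotopic PL homeomorphisms of the Haken manifold $T^3$ are isotopic (Waldhausen 1968). Since $T^3=K(\mathbb Z^3,1)$ and $\mathbb Z^3$ is abelian, homotopy classes of self-maps are given by their action on $H_1$. For a homeomorphism that preserves orientation this action is a matrix of determinant $1$.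

The second theorem is a complement. It is not used to prove Theorem 1, but it explains which hypersurface $W$ to look for. The Lie spin structure $s_{Lie}$ is recalled in Section 2 and the Seifert framing in Section 4.

**Theorem 2.** Let $p\ge2$, let $\imath:T^p\hookrightarrow\mathbb R^{p+2}$ be smooth, and let $\varsigma$ be the spin structure on $T^p$ induced from $\mathbb R^{p+2}$ by the Seifert normal framing. If $\varsigma\neq s_{Lie}$, then $[\mathcal{MCG}_{\mathrm{TOP}}(T^p):\mathcal E_{\mathrm{TOP}}(\imath)]\ge 2^p-1$. For $p=2$ always $\varsigma\ne s_{Lie}$, so for $p=2$ every $\mathcal E_{\mathrm{TOP}}(\imath)$ is proper, of index $\ge3$.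

Nothing is claimed about the existence of counterexamples for individual $p\ge4$.

## 2. Spin structures along circles

The spin structures on a manifold $M$ with $w_2(M)=0$ form a torsor over $H^1(M;\mathbb Z/2)$. The circle has two. One is *bounding*, that is, it extends over $D^2$. The other, given by the tangent framing, does not. Let $C\subset M$ be an embedded circle with a normal framing. Then $TM|_C$ is $TC$ plus a trivial bundle, so a spin structure on $M$ induces one on $C$, and we say that it is bounding or non-bounding *along* $C$ with respect to the framing. We use four standard facts.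

1. If the normal framing is changed by one full twist (and $\dim M\geq 3$), bounding and non-bounding are interchanged.
2. A spin structure extends over a 2-handle attached along $C$ with a given framing exactly when it is bounding along $C$ with respect to that framing.
3. If $s-s'=d\in H^1(M;\mathbb Z/2)$, then $d(C)=1$ exactly when $s$ and $s'$ induce different spin structures on $C$.
4. A spin structure on $S^1\times T^p$ extends over $D^2\times T^p$ exactly when it is bounding along $S^1\times pt$. Every restriction from $D^2\times T^p$ has this property, restriction is injective on spin structures, and both sets have $2^p$ elements.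

**Definition (Lie spin structure).** The spin structure $s_{Lie}$ on $T^p$ is the one given by the translation-invariant framing.

A primitive class $x\in H_1(T^p)$ is represented by a linear circle with an invariant normal framing, and $s_{Lie}$ is non-bounding along every such circle. A matrix $A\in SL(p,\mathbb Z)$ changes the invariant framing by a constant matrix in the connected group $GL^+(p,\mathbb R)$. Hence $SL(p,\mathbb Z)$ preserves $s_{Lie}$. Any other spin structure on $T^p$ is $s_{Lie}+a$ with $a\neq0$, where $a(x)=1$ exactly when the structure is bounding along $x$.

## 3. Twists of the standard torus in $\mathbb R^4$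

Take $p=2$ and the standard torus $T^2\subset\mathbb R^3\subset\mathbb R^4$. A round unknotted circle in $\mathbb R^3$ has a neighborhood $S^1\times D^2$ in its $0$-framing. In $\mathbb R^4$ it has the neighborhood $S^1\times D^3$, where $D^2\subset D^3$ is the equatorial disc, and $T^2=S^1\times\partial D^2$. Let $m=pt\times \partial D^2$ and $l=S^1\times pt$. Let $\rho_\alpha\in SO(3)$ be the rotation by $\alpha$ of the plane of $D^2$, fixing the axis orthogonal to it.

Consider the $j$-fold twist $t^j(\alpha,v)=(\alpha,\rho_{j\alpha}v)$ on $T^2$. It sends $m$ to $m$ and $l$ to $l+jm$, and the same formula extends it over $S^1\times D^3$. To extend it over $\mathbb R^4$, the sensible attempt is to undo the rotation on concentric shells $S^1\times\{|v|=s\}$ with $1\le s\le2$, inside a larger neighborhood. Suppose that $j=2$. The loop $\alpha\mapsto\rho_{2\alpha}$ is null-homotopic in $SO(3)$. Choose a null-homotopy $h(\alpha,s)$, constant near $s=1$ and $s=2$, with $h(\alpha,1)=\rho_{2\alpha}$ and $h(\alpha,2)=\mathrm{id}$. Then $(\alpha,v)\mapsto(\alpha,h(\alpha,|v|)v)$ on the shells, followed by the identity outside, is a diffeomorphism of $\mathbb R^4$ that extends $t^2$.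

For $j=1$ the attempt stops, because $\alpha\mapsto\rho_\alpha$ is the nontrivial element of $\pi_1SO(3)=\mathbb Z/2$. This element is also the one that distinguishes the two spin structures along a circle, so we look at spin structures. The normal framing of $T^2$ made of the normal in $\mathbb R^3$ and the fourth coordinate vector identifies the spin structure induced on $T^2$ with the one induced from $\mathbb R^3$. Both $m$ and $l$ bound discs in $\mathbb R^3$ whose inward normal and disc normal give the framing induced by the torus (for $l$ because the $0$-framing was used). So the induced structure is bounding along $m$ and along $l$. Its difference $a$ from $s_{Lie}$ has $a(m)=a(l)=1$ and $a(l+m)=0$. Since $t_*l=l+m$, the twist $t$ does not preserve $a$. The next section shows that no homeomorphism of $\mathbb R^4$ extends $t$.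

## 4. The spin structure that every extension preserves

This section proves Theorem 2. Write $T=\imath(T^p)\subset S^{p+2}$. A homeomorphism of $\mathbb R^{p+2}$ extends to $S^{p+2}$.

**The Seifert framing.** The normal bundle of $T$ is trivial, since its Euler class is restricted from $H^2(S^{p+2})=0$. Let $\nu_r=T\times D^2_r$ be the disc bundle of radius $r$, let $X=S^{p+2}\setminus\operatorname{int}\nu_1$, and let $O=S^{p+2}\setminus T$. By Alexander duality $H_1(X)=\mathbb Z\mu$ with $\mu$ the meridian, and the isomorphism with $\mathbb Z$ is the linking number with $T$. A framing gives $\partial X=T\times S^1$ and a map $H_1(T)=H_1(T\times pt)\to H_1(X)=\mathbb Z$. Changing the framing by a class in $H^1(T)=[T,SO(2)]$ changes this map by that class, up to sign. So there is exactly one framing up to homotopy for which $H_1(T\times pt)=\ker(H_1(\partial X)\to H_1(X))$; this is the *Seifert framing*, and we use it from now on. In Section 3 it is the framing used there, because a loop on $T^2$ pushed in the fourth coordinate direction bounds in a parallel copy of $\mathbb R^3$ that misses $T^2$.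

Let $s_0$ be the spin structure of $S^{p+2}$, let $\varsigma$ be defined by $s_0|_{\nu_1}=\varsigma\times s_{D^2}$, and put $a=\varsigma-s_{Lie}\in H^1(T;\mathbb Z/2)$.

**Step 1: reading $a$ from closed manifolds.** The purpose is to express $a(x)$ by something that is homotopy invariant, because a homeomorphism need not respect tubular neighborhoods or spin structures in any evident way. For primitive $x\in H_1(T)$ choose a linear isomorphism $h:S^1\times T^p\to\partial X=T\times S^1$ with $h_*[S^1]=x$, and let
$$N_x=X\cup_h(D^2\times T^p).$$
This is a closed orientable manifold. We claim that, for every choice of $h$,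
$$w_2(N_x)=0\iff a(x)=1. \tag{2}$$
The manifold $N_x$ is spin exactly when some spin structure on $X$ restricts on $\partial X$ to one that extends over $D^2\times T^p$. As $h$ is linear it respects invariant framings, so by fact 4 extension means bounding along $x$. Now $X$ has two spin structures, which differ by the mod 2 class $\mu^*$ dual to $\mu$. As $\mu^*(x)=0$, they agree along $x$. One of them is $s_0|_X$, which restricts on $\partial X=T\times S^1$ to the product of $\varsigma$ with the bounding structure, so along $x$ both are what $\varsigma$ is along $x$. This is bounding exactly when $a(x)=1$.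

**Step 2: a homeomorphism gives a homotopy equivalence of pairs.** Let $f$ be a homeomorphism of $S^{p+2}$ with $f\imath=\imath\tau$. Choose $r$ with $f(\nu_r)\subset\operatorname{int}\nu_1$ and put $X_r=S^{p+2}\setminus\operatorname{int}\nu_r$. Let $\rho:(O,\nu_1\setminus T)\to(X,\partial X)$ be the radial retraction, and let
$$\varphi=\rho f:(X_r,\partial X_r)\to(X,\partial X).$$
On total spaces $\varphi$ is a homotopy equivalence, as the composite of the inclusion $X_r\subset O$, the homeomorphism $f|_O$ and $\rho$. On boundaries, $\varphi$ is the composite of $\partial X_r\simeq\nu_r\setminus T\cong f(\nu_r)\setminus T$, the inclusion into $\nu_1\setminus T$, and $\nu_1\setminus T\simeq\partial X$. So we need the inclusion $f(\nu_r)\setminus T\subset\nu_1\setminus T$ to be a homotopy equivalence. Choose $r_2,r_3$ with $\nu_{r_2}\subset f(\nu_r)$, $r_3<r$ and $f(\nu_{r_3})\subset\nu_{r_2}$. In the chain of inclusions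
$$f(\nu_{r_3})\setminus T\ \xrightarrow{\,u\,}\ \nu_{r_2}\setminus T\ \xrightarrow{\,v\,}\ f(\nu_r)\setminus T\ \xrightarrow{\,w\,}\ \nu_1\setminus T$$
the composites $vu$ and $wv$ are homotopy equivalences. So $v$ has the right homotopy inverse $u(vu)^{-1}$ and the left homotopy inverse $(wv)^{-1}w$. Thus $v$ is an equivalence, and then so is $w$.

**Step 3: making the boundary map linear.** Identify $\partial X_r$ with $\partial X$ radially and let $\psi:\partial X\to\partial X$ be the boundary map. Since $\psi$ extends to $\varphi$, it preserves the kernel $H_1(T)$ of the map to $H_1$ of the exterior. Since $f:\nu_r\to\nu_1$ restricts to $\tau$ on $T$, the map $\psi_*$ covers $\tau_*$ under the projection $H_1(\partial X)=H_1(T)\oplus\mathbb Z\mu\to H_1(T)$. Hence $\psi_*=\tau_*\oplus(\pm1)$. As $\partial X$ is a torus, $\psi$ is homotopic to the linear isomorphism $\psi'$ with the same action on $H_1$, and by homotopy extension we may take $\varphi|_{\partial}=\psi'$.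

**Step 4: invariance of $a$.** Glue $\varphi$ with the identity of $D^2\times T^p$, using $h$ in the source and $\psi'h$ in the target. As $\psi'_*x=\tau_*x$, this is a homotopy equivalence $N_x\to N_{\tau_*x}$. For closed orientable manifolds $w_2$ equals the Wu class $v_2$ and is a homotopy invariant. By (2), $a(\tau_*x)=a(x)$ for all primitive $x$. Every nonzero class mod 2 lifts to a primitive class (lift the coordinates to $0$ and $1$), so
$$\tau^*a=a. \tag{3}$$

**Step 5: the index.** The action on $H_1$ maps $\mathcal{MCG}_{\mathrm{TOP}}(T^p)$ onto $SL(p,\mathbb Z)$, which surjects to $SL(p,\mathbb F_2)$ because the latter is generated by elementary matrices. This group is transitive on the $2^p-1$ nonzero elements of $H^1(T;\mathbb Z/2)$. If $a\ne0$, then (3) gives $\mathcal E_{\mathrm{TOP}}(\imath)\subset\mathrm{Stab}(a)$, which has index $2^p-1$.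

**Step 6: the case $p=2$.** The purpose is to see that $a\neq0$ automatically. A map $X\to S^1$ representing the generator of $H^1(X)$ can be chosen to be the projection on $\partial X=T\times S^1$, by the choice of framing. A regular fiber, without its closed components, is a hypersurface $V^3$ with $\partial V=T\times pt$. Its normal direction along the boundary is the $S^1$-direction, so the spin structure that $V$ inherits from $s_0$ restricts to $\varsigma$. Thus $(T,\varsigma)$ is zero in $\Omega_2^{Spin}=\mathbb Z/2$. But $(T^2,s_{Lie})$ is the nonzero element (Arf invariant one). So $\varsigma\ne s_{Lie}$, and the index is at least $3$. This proves Theorem 2. $\blacksquare$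

## 5. The boundary spin structure of a hypersurface

Suppose that $T^3=\partial W$ with $W\subset S^5$ a compact hypersurface. A loop on $T^3$ pushed along the positive normal of $W$ misses $W$, so its linking number with $T^3$ is $0$. Hence the framing of $T^3$ made of the outward normal in $W$ and the normal of $W$ is the Seifert framing, and $\varsigma$ is the boundary of the spin structure that $W$ inherits from $S^5$.

The first hypersurface one would try is $W=T^2\times D^2\subset S^4\subset S^5$, a tubular neighborhood of a standard $T^2$. Its spin structure bounds along $pt\times\partial D^2$. So $\varsigma\ne s_{Lie}$, and by Theorem 2 the index of $\mathcal E_{\mathrm{TOP}}$ is at least $7$. Inside $W$ one sees the failure directly. A matrix that moves the line spanned by $[\partial D^2]=\ker(H_1(T^3)\to H_1(W))$ does not extend over $W$.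

This tells us what to ask for. The hypersurface should induce $s_{Lie}$, the one spin structure that $SL(3,\mathbb Z)$ fixes, and it should be simply connected, so that no line in $H_1(T^3)$ is distinguished.

## 6. A simply connected filling of $(T^3,s_{Lie})$

By Kaplan (Trans. AMS 254 (1979); Gompf–Stipsicz, *4-Manifolds and Kirby Calculus*, Thm 5.7.14), every closed connected spin 3-manifold is the spin boundary of a 4-dimensional handlebody with one 0-handle and 2-handles attached along an even-framed link. Let $W$ be such a handlebody with spin boundary $(T^3,s_{Lie})$.

**Example (an explicit $W$).** Let $E(1)=\mathbb{CP}^2\#9\overline{\mathbb{CP}}{}^2$ be the rational elliptic surface, and let $W$ be the complement of an open neighborhood $T^2\times D^2$ of a regular fiber. It is $T^2\times D^2$ with twelve 2-handles attached along vanishing cycles $a,b,a,b,\dots$ with framing $-1$ relative to the fiber. Two of these cancel the two 1-handles of $T^2\times D^2$, which leaves one 0-handle and eleven 2-handles. The fiber class $3h-\sum e_i$ is characteristic: its products with $h$ and $e_i$ are $3$ and $1$, which are congruent to $h^2=1$ and $e_i^2=-1$ mod 2. So $w_2(E(1))$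 is dual to a fiber that misses $W$, and $W$ is spin. Along $a$ and $b$ the spin structure is bounding for the handle framing, which differs by one twist from the framing given by the fiber, so by fact 1 it is non-bounding for the latter. If it were bounding along $pt\times\partial D^2$, it would extend over the removed $T^2\times D^2$ by fact 4, and $E(1)$ would be spin; but its form is odd. So it is non-bounding along a basis of $H_1(T^3)$ for the invariant framing, and by fact 3 it is $s_{Lie}$.

**The homology of $W$.** The manifold $W$ is simply connected and $H_2(W)\cong\mathbb Z^n$. Its intersection form $\lambda$ is even because $W$ is spin. As $H_3(W,\partial W)=H^1(W)=0$, $H_1(W)=0$ and $H_2(W,\partial W)=H^2(W)=H_2(W)^*$, there is an exact sequence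
$$0\to H_2(T^3)\xrightarrow{\ i_*\ }H_2(W)\xrightarrow{\ \mathrm{ad}\,\lambda\ }H_2(W)^*\to H_1(T^3)\to0. \tag{4}$$
Let $R=i_*H_2(T^3)\cong H_2(T^3)$. By (4) it is the radical of $\lambda$, and it is a direct summand, since $H_2(W)/R$ embeds in a free group. Put $L=H_2(W)/R$, with quotient map $q:H_2(W)\to L$. The image of $\mathrm{ad}\,\lambda$ lies in the annihilator $L^*$ of $R$ and has the same rank $n-3$. The quotient $L^*/\operatorname{im}(\mathrm{ad}\,\lambda)$ is therefore finite, and it embeds in $\operatorname{coker}(\mathrm{ad}\,\lambda)\cong\mathbb Z^3$. So it is $0$, and $\lambda$ induces an even *unimodular* form on $L$. In the explicit example, $n=11$ and $L$ has rank $8$.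

**Stabilization.** Put $W_k=W\#k(S^2\times S^2)$, summing in the interior. It again has one 0-handle and even-framed 2-handles. We have $H_2(W_k)=H_2(W)\oplus\mathbf H^k$ with $\mathbf H$ the hyperbolic plane, the radical is still $R$, and
$$U_k:=H_2(W_k)/R=L\oplus\mathbf H^k$$
is an orthogonal sum of even unimodular forms.

## 7. What the linking form sees

For disjoint 2-cycles in $S^5$ put $\mathrm{lk}(x,y)=x\cdot C$, where $C$ is a 3-chain with $\partial C=y$. In this dimension linking is skew: $\mathrm{lk}(x,y)=-\mathrm{lk}(y,x)$. The chain $y\times[-1,1]$ meets $x$ in $x\cap y$, so $\mathrm{lk}(x,y^+)-\mathrm{lk}(x,y^-)=\varepsilon\lambda(x,y)$ with a universal sign $\varepsilon$. Also $\mathrm{lk}(x,y^-)=\mathrm{lk}(x^+,y)=-\mathrm{lk}(y,x^+)$. Hence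
$$\theta_e+\theta_e^T=\varepsilon\lambda. \tag{5}$$

If $\Phi e=eF$ with orientation-preserving diffeomorphisms $\Phi$ of $S^5$ and $F$ of $W$, then $\Phi$ carries the positive normal to the positive normal, so $\theta_e=\theta_{eF}$. Moreover $e$ and $eF$ have the same image and the same positive normal, so
$$\theta_{eF}(x,y)=\theta_e(F_*x,F_*y). \tag{6}$$
Thus it is not enough that $\tau$ extends to a diffeomorphism $F$ of $W$. The map $F_*$ must preserve $\theta_e$, and preserving $\lambda$ does not imply this.

**Example (an isometry that changes $\theta$).** Let $W$ be $S^2\times S^2$ minus an open disc, with basis $x=[S^2\times pt]$, $y=[pt\times S^2]$ and $\lambda(x,y)=1$. By (5), $\theta_e(x,x)=\theta_e(y,y)=0$, $\theta_e(x,y)=m$ and $\theta_e(y,x)=\varepsilon-m$ for some integer $m$. Interchanging the factors preserves orientation, and after an isotopy it fixes a disc. So it gives a diffeomorphism $F$ of $W$, equal to the identity on $\partial W$, which interchanges $x$ and $y$. It replaces $m$ by $\varepsilon-m$, and these differ because $\varepsilon$ is odd. So no orientation-preserving diffeomorphism $\Phi$ of $S^5$ satisfies $\Phi e=eF$, for any $e$.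

The way out is to control $F_*$ on homology. If $\theta_e$ is pulled back from $H_2(W)/R$, then only the action of $F_*$ on $H_2(W)/R$ matters. On $R$ it is forced to be $\tau_*$, and a shear from a complement of $R$ into $R$ does no harm. So we want $F_*$ to induce the identity on $H_2(W)/R$. The next section achieves this after stabilization, by carrying a map to $K(L,2)$ through a bordism.

## 8. Extending $\tau$ over $W\#k(S^2\times S^2)$

**Proposition 3.** For each $\tau\in SL(3,\mathbb Z)$ there are $k$ and a diffeomorphism $F$ of $W_k$ with $F|_{\partial W_k}=\tau$ that induces the identity on $U_k=H_2(W_k)/R$. It may be stabilized: the same holds with any larger $k$.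

**Step 1: a closed 4-manifold with a map.** We first build the closed object whose null-bordism will be turned into $F$. Let $W_0',W_1'$ be two copies of $W$, and let $N=W_1'\cup(-W_0')$, where $x\in\partial W_0'$ is glued to $\tau(x)\in\partial W_1'$. The spin structure of $W$ is unique and restricts to $s_{Lie}$, which $\tau$ preserves. So $N$ is spin. Let $\ell$ be the rank of $L$, let $K=K(L,2)=(\mathbb{CP}^\infty)^\ell$, and let $g:W\to K$ induce $q:H_2(W)\to L=\pi_2(K)$. Maps $T^3\to K$ are classified by $H^2(T^3;L)=\mathrm{Hom}(H_2(T^3),L)$. Since $q\,i_*=0$, both $g|_{\partial W}$ and $g\circ\tau$ are null-homotopic, hence homotopic. So the copies of $g$ on $W_0'$ and $W_1'$, with a homotopy on a collar $T^3\times I$, define $G:N\to K$.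

**Step 2: $(N,G)=0\in\Omega_4^{Spin}(K)$.** This is the only obstruction to the bordism that we want. Recall that $\Omega_q^{Spin}=\mathbb Z,\mathbb Z/2,\mathbb Z/2,0,\mathbb Z$ for $q=0,\dots,4$, with $\Omega_4^{Spin}$ detected by the signature. In the Atiyah–Hirzebruch spectral sequence $E^2_{p,q}=H_p(K;\Omega_q^{Spin})$, the terms with $p+q=4$ are as follows. $E^2_{3,1}=H_3(K;\mathbb Z/2)=0$ and $E^2_{1,3}=0$. On $E^2_{2,2}=H_2(K;\mathbb Z/2)$, the differential $d^2:H_4(K;\mathbb Z/2)\to H_2(K;\mathbb Z/2)$ from $E^2_{4,1}$ is dual to $Sq^2:H^2\to H^4$, $x\mapsto x^2$. The latter is injective, because $(\sum\epsilon_ix_i)^2=\sum\epsilon_ix_i^2$ in the polynomial ring $H^*(K;\mathbb Z/2)$. So $d^2$ is onto and $E^3_{2,2}=0$. Hence the kernel of $\Omega_4^{Spin}(K)\to H_4(K)$ is the image of $\Omega_4^{Spin}$, and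
$$(N,G)=0\iff \sigma(N)=0\ \text{ and }\ G_*[N]=0\in H_4(K).$$

By Novikov additivity $\sigma(N)=\sigma(W)-\sigma(W)=0$. Let $x_1,\dots,x_\ell$ be the standard basis of $H^2(K)$. As $H_4(K)$ is free and $H^4(K)$ is spanned by the products $x_ix_j$, we must show that $m_{ij}=\langle c_ic_j,[N]\rangle$ vanishes, where $c_i=G^*x_i$. On each copy of $W$ the class $c_i$ is the same class $\xi_i\in H^2(W)=\mathrm{Hom}(H_2(W),\mathbb Z)$, the $i$-th coordinate of $q$. It vanishes on $R$, so $\xi_i|_{\partial W}=0$ in $H^2(T^3)=\mathrm{Hom}(H_2(T^3),\mathbb Z)$. Therefore $c_i$ lifts to $H^2(N,T^3)=H^2(W_1',\partial)\oplus H^2(W_0',\partial)$, with components $\hat\xi_i^{(1)},\hat\xi_i^{(0)}$ that are lifts of $\xi_i$ to $H^2(W,\partial W)$, and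
$$m_{ij}=\langle\hat\xi_i^{(1)}\cup\xi_j,[W,\partial W]\rangle-\langle\hat\xi_i^{(0)}\cup\xi_j,[W,\partial W]\rangle .$$
Two lifts of $\xi_i$ differ by $\delta\alpha$ with $\alpha\in H^1(\partial W)$, and $\langle\delta\alpha\cup\xi_j,[W,\partial W]\rangle=\pm\langle\alpha\cup\xi_j|_{\partial W},[\partial W]\rangle=0$. So the two terms are equal and $m_{ij}=0$.

**Step 3: a cobordism with only 2- and 3-handles.** Let $(Z^5,G)$ be a spin null-bordism of $(N,G)$ over $K$. View it as a cobordism rel boundary from $W_0'$ to $W_1'$, with side boundary $T^3\times I$ joining $x\in\partial W_0'$ to $\tau(x)\in\partial W_1'$. Discard closed components, so that $Z$ is connected. Surger disjoint interior circles that generate $\pi_1(Z)$, with framings over which the spin structure extends. The map $G$ extends since $\pi_1K=0$, and $Z$ becomes simply connected. Take a handle decomposition of $Z$ relative to $W_0'\times I$ and the side boundary; all handles and modifications stay off a collar of the side boundary. Since $W_0'$ and $Z$ are simply connected and $\dim Z=5$, 0-handles can be cancelled and each 1-handle can be traded for a 3-handle (Milnor, *Lectures on the h-cobordism theorem*, Thm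 8.1): one inserts a cancelling pair of a 2- and a 3-handle such that the 2-handle cancels the 1-handle. Since $W_1'$ is simply connected, the same applied to the dual decomposition removes 5-handles and trades 4-handles for 2-handles. Now $Z$ has only 2-handles, attached along a framed link $\gamma_1,\dots,\gamma_k$ in $W_0'$, followed by 3-handles. Let $M$ be the middle level.

**Step 4: the middle level seen from $W_0'$.** We show that $M\cong W_0'\#k(S^2\times S^2)$ rel boundary, with $G_*=q\oplus0$ on $H_2(M)=H_2(W)\oplus\mathbf H^k$. Let $u_1,\dots,u_k$ be unknotted circles in a small ball in $W_0'$, bounding disjoint small discs $\delta_i$. As $W_0'$ is simply connected, $\gamma_i$ is freely homotopic to $u_i$. A generic homotopy of a link of circles in a 4-manifold is an isotopy. A coincidence of two points at one time is $4$ conditions on $3$ parameters, and the vanishing of a derivative is $4$ conditions on $2$ parameters. So the homotopies give an ambient isotopy $\varphi_t$ of $W_0'$ rel boundary with $\varphi_0=\mathrm{id}$ and $\varphi_1(\gamma_i)=u_i$.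

The core of the $i$-th 2-handle, the track of $\gamma_i$ under $\varphi_t$ and the disc $\delta_i$ form a sphere $S_i\to Z$. Adding to the homotopy of $\gamma_i$ a sphere of class $\alpha\in\pi_2(W_0')=H_2(W_0')$ changes $G_*[S_i]\in\pi_2(K)=L$ by $\pm q(\alpha)$. As $q$ is onto, we may choose the homotopies so that $G_*[S_i]=0$ for all $i$.

By means of $\varphi_1$, $M$ becomes the result of surgery on the trivial link, with some framings. Each $u_i$ has two framings. One of them gives a summand $S^2\times S^2$, and the other gives the twisted bundle, which is not spin. As $M$ has trivial normal bundle in $Z$, it is spin, so $M\cong W_0'\#k(S^2\times S^2)$ rel boundary. In the $i$-th summand, $S^2\times pt$ is a parallel core plus a small disc, which in $M$ reads as core plus $\varphi_1^{-1}(\delta_i)$. The spheres formed by the core, the track $\{\varphi_s(\gamma_i):s\le t\}$ and $\varphi_t\varphi_1^{-1}(\delta_i)$, for $0\le t\le1$, are a homotopy in $Z$ from it to $S_i$. So $G_*[S^2\times pt]=0$. The sphere $pt\times S^2$ is the belt sphere, which bounds a cocore in $Z$, so $G_*[pt\times S^2]=0$. A cycle $x$ of $W_0'$ off the small ball corresponds to the cycle $\varphi_1^{-1}(x)$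 in $M$, which is homologous in $W_0'$ to $x$, so $G_*x=q(x)$.

**Step 5: the middle level seen from $W_1'$.** In the dual decomposition, $M$ arises from $W_1'$ by attaching the duals of the 3-handles, which are 2-handles. The map on $W_1'$ is again $g$, with $q$ onto, so Step 4 applies word for word. It gives $M\cong W_1'\#k'(S^2\times S^2)$ rel boundary with $G_*=q\oplus0$. Comparing ranks, $k'=k$.

**Step 6: the diffeomorphism and its homology.** The composite $W_0'\#k(S^2\times S^2)\cong M\cong W_1'\#k(S^2\times S^2)$ is a diffeomorphism $F:W_k\to W_k$. The side boundary joins $x$ to $\tau(x)$, so $F|_\partial=\tau$. Comparing $G_*$ on both sides,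
$$(q\oplus0)\circ F_*=q\oplus0 . \tag{7}$$
The isometry $F_*$ preserves the radical $R$, so it induces an isometry $\bar F$ of $U_k=L\oplus\mathbf H^k$. By (7), $\mathrm{pr}_L\bar F=\mathrm{pr}_L$. So $\bar F$ maps $\ker\mathrm{pr}_L=\mathbf H^k$ to itself; the same holds for $\bar F^{-1}$, and $\bar F$ restricts to an isometry $\gamma$ of $\mathbf H^k$. For $x\in L$ write $\bar Fx=x+h(x)$ with $h(x)\in\mathbf H^k$. As $x\perp\mathbf H^k$, the vector $\bar Fx$ is orthogonal to $\bar F\mathbf H^k=\mathbf H^k$, hence so is $h(x)$. As $\mathbf H^k$ is unimodular, $h(x)=0$. Thus $\bar F=\mathrm{id}_L\oplus\gamma$.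

**Step 7: stabilizing, and removing $\gamma$.** By the disc theorem, $F$ can be isotoped rel boundary to be the identity on an interior disc. Summing with further copies of $S^2\times S^2$ in this disc and extending $F$ by the identity increases $k$ and replaces $\bar F$ by $\bar F\oplus\mathrm{id}$. So we may assume that $k\ge2$. Wall (*Diffeomorphisms of 4-manifolds*, J. London Math. Soc. 39 (1964)) proves that if $N'$ is closed simply connected with form indefinite or of rank $\le8$, then every isometry of the form of $N'\#S^2\times S^2$ is induced by a diffeomorphism. With $N'=\#(k-1)(S^2\times S^2)$, the isometry $\gamma^{-1}$ is induced by a diffeomorphism of $\#k(S^2\times S^2)$. It preserves orientation, so it can be isotoped to fix a disc. It then gives a diffeomorphism of $W_k$ that is the identity outside the stabilizing part and induces $\mathrm{id}\oplus\gamma^{-1}$ on $H_2(W)\oplus\mathbf H^k$. Composing with it gives $\bar F=\mathrm{id}$, and $F|_\partial=\tau$ is unchanged. The same stabilization shows that any larger $k$ works too. $\blacksquare$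

## 9. Embeddings of handlebodies in $S^5$ and their linking forms

**Lemma 4.** Let $W$ be a 4-dimensional handlebody with one 0-handle and 2-handles, with $w_2(W)=0$.

(a) Every bilinear form $\theta$ on $H_2(W)$ with $\theta+\theta^T=\varepsilon\lambda$ is $\theta_e$ for some embedding $e:W\to S^5$.

(b) If $\theta_e=\theta_{e'}$, there is an orientation-preserving diffeomorphism $\Phi$ of $S^5$ with $\Phi e=e'$.

### 9.1 Thickening

Let $\widehat W$ be $W$ with an outer collar, and let $Q$ be $\widehat W\times[-1,1]$ with its corners rounded, so that $W\times[-\frac12,\frac12]\subset\operatorname{int}Q$. An orientation-preserving embedding $E:Q\to S^5$ restricts to an embedding $e=E|_{W\times0}$, with positive normal direction given by $[0,1]$. Conversely, every $e$ extends over a small outer collar and then over its trivial normal line bundle, so after reparametrization it extends to such an $E$.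

$Q$ is a 5-dimensional handlebody with one 0-handle and 2-handles $D^2\times D^3$. Shrinking the 0-handle, we regard $Q$ as a regular neighborhood of
$$Y=B\cup\bigcup_ic_i,$$
where $B\subset\operatorname{int}Q$ is a smooth closed 5-disc and the $c_i\subset\operatorname{int}Q$ are disjoint 2-discs (extended cores) with $c_i\cap B=\partial c_i$ and normal framings $f_i$. For every neighborhood $\mathcal O$ of $Y$ there is an isotopy of embeddings $s_t:Q\to Q$ fixing $Y$, with $s_0=\mathrm{id}$ and $s_1(Q)\subset \mathcal O$ again a regular neighborhood of $Y$. Choose disjoint properly embedded discs $b_i\subset B$ with $\partial b_i=\partial c_i$, fitting smoothly with $c_i$; this is possible by general position, as $2+2<5$. Let $z_i=b_i\cup c_i$. These are disjoint embedded 2-spheres in $\operatorname{int}Q$ whose classes form a basis of $H_2(Q)=H_2(W)$.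

**Claim 5.** For $i\ne j$,
$$\mathrm{lk}(Ez_i,Ez_j)=\theta_e(z_i,z_j)+\kappa_{ij}, \tag{8}$$
where $\kappa_{ij}$ depends only on $Q$ and the $z$'s, and not on $E$.

The purpose is to replace push-offs by honest linking numbers of disjoint spheres. An isotopy of $Q$ into itself changes neither $\mathrm{lk}(Ez_i,Ez_j)$ nor the homology classes. So, compressing the collar and the interval, we may assume that all $z_i$ lie in $W\times(-\frac12,\frac12)$. Let $a_i\subset W\times0$ be a cycle homologous to $z_i$ in $W\times(-\frac12,\frac12)$, and let $a_j^+\subset W\times\frac12$ be the parallel copy of $a_j$. Choose a 3-chain $C_j$ in $Q$ with $\partial C_j=a_j^+-z_j$. Then $\mathrm{lk}(Ez_i,Ea_j^+)-\mathrm{lk}(Ez_i,Ez_j)=z_i\cdot C_j$, an intersection number in $Q$ that does not involve $E$. A 3-chain in $W\times(-\frac12,\frac12)$ bounding $a_i-z_i$ is disjoint from $a_j^+$, so $\mathrm{lk}(Ez_i,Ea_j^+)=\mathrm{lk}(Ea_i,Ea_j^+)=\theta_e(z_i,z_j)$. This gives (8) with $\kappa_{ij}=-z_i\cdot C_j$.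

### 9.2 Realizing a form

**Step 1: one embedding.** Embed $B$ standardly in $S^5$ and let $B'$ be the complementary closed 5-disc. By general position there are disjoint properly embedded 2-discs $d_i\subset B'$ bounded by the circles $\partial c_i$. We need the normal framing of $\partial c_i$ in $\partial B$ given by $f_i$ to extend over $d_i$. Oriented rank-3 bundles over $S^2$ are classified by $w_2$. The normal bundle of $z_i$ in $Q$ has $w_2=w_2(TQ|_{z_i})-w_2(TS^2)=0$, so it is trivial. A framing over one hemisphere of a trivial bundle over $S^2$ extends over the other, since the comparison with a global framing is null-homotopic on the equator. So $f_i$ extends over $b_i$. For the same reason $b_i\cup d_i\subset S^5$ has trivial normal bundle, and the framing over $b_i$ extends over $d_i$. Mapping the framed $c_i$ to the framed $d_i$ gives an orientation-preserving embedding of a regular neighborhood of $Y$. Precomposing with a suitable $s_1$, we get an embedding $E_0$ of $Q$ that maps $z_i$ to $b_i\cup d_i$. Let $\theta_0$ be its form.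

**Step 2: changing the form.** By (5), $\theta-\theta_0$ is skew-symmetric. For $i<j$, tube $d_j$, along arcs in general position, to parallel copies of the boundary 2-sphere of a small normal 3-disc to $d_i$, with suitable orientations. The result is still an embedded disc disjoint from the others, and the framing of $\partial c_j$ extends over it by the argument of Step 1. Each copy changes $\mathrm{lk}(z_i,z_j)$ by a chosen sign, and no other $\mathrm{lk}(z_l,z_j)$ changes, because the normal 3-disc meets only $d_i$. By (8), $\theta_{ij}$ changes by the same integer. By (5), $\theta_{ji}$ changes by its negative, and no other off-diagonal entry changes. The diagonal is determined by $2\theta_{ii}=\varepsilon\lambda_{ii}$. So every $\theta$ as in (a) is realized.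

### 9.3 Uniqueness

Extend $e,e'$ to $E,E':Q\to S^5$. By the disc theorem, applied to a disc slightly larger than $B$, we may change $E'$ by a diffeomorphism of $S^5$ isotopic to the identity so that $E=E'$ on a neighborhood of $B$. This does not affect the linking form or the conclusion. Let $B'=S^5\setminus\operatorname{int}E(B)$, a closed 5-disc, and let $d_i=E(c_i)$ and $d_i'=E'(c_i)$. These are framed proper discs in $B'$ that agree, with framings, near their boundaries. The plan is to find a concordance between the two systems of discs and then to apply the h-cobordism theorem to its complement.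

**Step 1: immersed concordances.** Consider maps $\Delta_i:D^2\times I\to B'\times I$ which are $d_i\times t$ for $t$ near $0$, $d_i'\times t$ for $t$ near $1$ and the product near $\partial D^2\times I$, and which map the interior to the interior. They exist because $B'$ is contractible: take a homotopy from $d_i$ to $d'_i$ that is fixed near the boundary. A generic such map, from a 3-manifold to a 6-manifold and rel a neighborhood of the boundary, is an immersion with isolated transverse double points, both within one $\Delta_i$ and between different ones.

**Step 2: the mutual intersection numbers vanish.** This is where the linking form enters. For $i\ne j$ let $A_i=(Eb_i\times I)\cup\Delta_i$. It is a proper map $S^2\times I\to S^5\times I$ with ends $Ez_i\times0$ and $E'z_i\times1$. As $b_i\cap b_j=\emptyset$, $A_i$ and $A_j$ meet only in $\Delta_i\cap\Delta_j$. Cap off $S^5\times I$ by 6-discs to get $S^6$, and cap off $A_i,A_j$ by 3-chains in these discs to get 3-cycles in $S^6$. Their intersection number is $0$. Linking numbers in $S^5$ are, up to sign, intersection numbers of bounding chains in $D^6$. So the lower disc contributes $c_-\,\mathrm{lk}(Ez_i,Ez_j)$ and the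 upper disc $c_+\,\mathrm{lk}(E'z_i,E'z_j)$, with universal signs $c_\pm$. Product cylinders over two spheres with nonzero linking number have no intersections, which shows that $c_+=-c_-$. Hence, by (8) and $\theta_e=\theta_{e'}$,
$$\Delta_i\cdot\Delta_j=\pm\bigl(\mathrm{lk}(E'z_i,E'z_j)-\mathrm{lk}(Ez_i,Ez_j)\bigr)=0.$$

**Step 3: removing the double points.** Put $V=B'\times I$, which is simply connected. By Step 2, the points of $\Delta_i\cap\Delta_j$ can be paired with opposite signs. For such a pair join the preimages by arcs in the two sheets that avoid all other double points. The resulting Whitney circle bounds a disc in $V$. By general position the disc is embedded ($2+2<6$), its interior is disjoint from all $\Delta_l$ ($2+3<6$), and it is disjoint from the finitely many other Whitney discs. Both sheets have dimension and codimension $3$ and the signs are opposite, so the Whitney move applies (Milnor, loc. cit., Thm 6.6 and Lemma 6.7). It removes the two points and creates none.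

For self-intersections of $\Delta_i$, insert if necessary one local kink with a single double point (Whitney), so that the number of double points is even. Interchanging the two sheets at a double point changes its sign by $(-1)^{3\cdot3}=-1$. So for any two double points $P,P'$ we can order the sheets so that the signs are opposite. Join the first preimage of $P$ to the first of $P'$ and the second to the second by disjoint embedded arcs in $D^2\times I$ that miss all other preimages of double points, and perform the Whitney move as before. After finitely many moves, all rel a neighborhood of the boundary, the $\Delta_i$ are disjoint embeddings.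

**Step 4: framings.** The normal framing of $\Delta_i$ is prescribed on $\partial(D^2\times I)\cong S^2$, by $E$ at $t=0$, by $E'$ at $t=1$ and by the product on $\partial D^2\times I$. Compared with a framing over the 3-disc $D^2\times I$, it is a map $S^2\to SO(3)$. It extends because $\pi_2(SO(3))=0$.

**Step 5: the concordance and its complement.** By Steps 3 and 4 and the relative tubular neighborhood theorem, there are a small regular neighborhood $Q_1=s_1(Q)$ of $Y$, a slightly larger one $Q_1^+$, and an embedding $H:Q_1^+\times I\to S^5\times I$ such that $H=E\times\mathrm{id}$ near $t=0$, $H=E'\times\mathrm{id}$ near $t=1$, $H=E\times\mathrm{id}$ on (a neighborhood of $B$)$\,\times I$, and $H$ maps $c_i\times I$ by $\Delta_i$. Let $P$ be the closure of the complement of $H(Q_1\times I)$, with ends $P_0,P_1$ at $t=0,1$. We check that $P$ is an h-cobordism rel boundary.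

Up to homotopy, $P$ is the complement of $H(Y\times I)$, that is, the simply connected manifold $(S^5\setminus E(B))\times I$ minus 3-discs of codimension 3. So $P$ is simply connected. Similarly $P_0,P_1$, which up to homotopy are an open 5-disc minus 2-discs of codimension 3, are simply connected. By excision and the five lemma
$$H_*(P_0,\partial Q_1)\cong H_*(S^5,EQ_1)\cong H_*(S^5\times I,H(Q_1\times I))\cong H_*(P,\partial Q_1\times I),$$
where $\partial Q_1$ and $\partial Q_1\times I$ are embedded by $E$ and $H$. So by the five lemma $H_*(P_0)\cong H_*(P)$, and likewise for $P_1$.

**Step 6: the diffeomorphism.** $P$ is a simply connected 6-dimensional h-cobordism rel boundary. On a collar of its side boundary, the part in $H(Q_1^+\times I)$, $H$ gives a product structure. By the h-cobordism theorem, after the cancellation of all critical points in the interior of $P$, the function $t$ and the vector field $H_*\partial_t$ on $H(Q_1^+\times I)$ extend to a function without critical points on $S^5\times I$ and a gradient-like vector field for it. Its flow gives a diffeomorphism of $S^5\times I$ that is the identity at level $0$ and equals $H\circ(E^{-1}\times\mathrm{id})$ on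 $E(Q_1)\times I$. At level $1$ it restricts to an orientation-preserving diffeomorphism $\Phi_1$ of $S^5$ with $\Phi_1E=E'$ on $Q_1=s_1(Q)$. That is, $\Phi_1Es_1=E's_1$.

By isotopy extension, applied to $Es_t$ and $E's_t$, we have $Es_1=\Psi E$ and $E's_1=\Psi'E'$ with diffeomorphisms $\Psi,\Psi'$ of $S^5$ isotopic to the identity. Hence $\Phi=\Psi'^{-1}\Phi_1\Psi$ satisfies
$$\Phi E=\Psi'^{-1}\Phi_1Es_1=\Psi'^{-1}E's_1=E',$$
and in particular $\Phi e=e'$. $\blacksquare$

## 10. All of $SL(3,\mathbb Z)$ acts on one hypersurface in $S^5$

We prove Theorem 1 by supplying the three items of Section 1.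

**Step 1: fixing $W$.** $SL(3,\mathbb Z)$ is generated by finitely many elementary matrices. By Proposition 3, including its stabilization clause, one $k$ works for all of them. From now on write $W$ for this $W_k$ and $U=H_2(W)/R$, an even unimodular lattice with form $\lambda_U$. For each generator $\tau$ there is a diffeomorphism $F_\tau$ of $W$ with $F_\tau|_{\partial W}=\tau$ that induces the identity on $U$. This is item 2.

**Step 2: fixing the embedding.** The point is to choose a form that does not see $R$. Since $\lambda_U$ is even, there is a bilinear form $\theta_U$ on $U$ with $\theta_U+\theta_U^T=\varepsilon\lambda_U$: in a basis take the upper triangular matrix with entries $\varepsilon\lambda_{ij}$ for $i<j$ and $\varepsilon\lambda_{ii}/2$ on the diagonal. Let $\theta(x,y)=\theta_U(\bar x,\bar y)$ on $H_2(W)$, where the bar denotes the class in $U$. Since $R$ is the radical of $\lambda$, $\theta+\theta^T=\varepsilon\lambda$. As $W$ is a handlebody with one 0-handle and 2-handles and $w_2(W)=0$, Lemma 4(a) gives an embedding $e:W\to S^5$ with $\theta_e=\theta$. This is item 1, and Lemma 4(b) is item 3. Let $\imath=e|_{\partial W}:T^3\to S^5$ and choose $\infty\notin e(W)$,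 so that $\imath:T^3\hookrightarrow\mathbb R^5$.

**Step 3: extending the generators.** Let $\tau$ be a generator. By (6), and because $F_\tau$ does not change classes in $U$,
$$\theta_{eF_\tau}(x,y)=\theta_e(F_{\tau*}x,F_{\tau*}y)=\theta_U(\bar x,\bar y)=\theta_e(x,y).$$
By Lemma 4(b) there is an orientation-preserving diffeomorphism $\Phi_\tau$ of $S^5$ with $\Phi_\tau e=eF_\tau$. Restricting to $\partial W$ gives $\Phi_\tau\imath=\imath\tau$.

**Step 4: fixing infinity.** $\Phi_\tau$ preserves $\imath(T^3)$, so $\Phi_\tau(\infty)$ lies in the open set $S^5\setminus\imath(T^3)$, which is connected because $T^3$ has codimension 2. Composing $\Phi_\tau$ with a diffeomorphism supported in this set and isotopic to the identity, we may assume $\Phi_\tau(\infty)=\infty$, and $\Phi_\tau\imath=\imath\tau$ still holds. Then $\Phi_\tau|_{\mathbb R^5}$ is an orientation-preserving diffeomorphism of $\mathbb R^5$ extending $\tau$.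

**Step 5: the whole group.** Compositions and inverses of extensions are extensions. So every element of $SL(3,\mathbb Z)=\mathcal{MCG}_{\mathrm{TOP}}(T^3)$ extends over $\mathbb R^5$ as an orientation-preserving diffeomorphism, and $\mathcal E_{\mathrm{TOP}}(\imath)=\mathcal{MCG}_{\mathrm{TOP}}(T^3)$. This proves Theorem 1 and disproves the conjecture. $\blacksquare$
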